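\title{Sorting with an adversarial comparator in $O(n\log n)$ comparisons}

\begin{abstract}
We study the sorting of $n$ real numbers by a comparator that is reliable only on pairs that differ by more than $1$ and is otherwise controlled by an adaptive adversary. We give a randomized algorithm that always makes $O(n\log(n/\omega))$ comparisons and, with probability at least $1-\omega$, outputs an order in which no item precedes an item that is smaller by more than $3$. Hence constant-approximate sorting with high probability is possible in $O(n\log n)$ comparisons. The algorithm is a quicksort that treats unbalanced pivots as evidence of clustering: it spends order $\log n$ comparisons per item only when it can retire a constant fraction of the items. We also show that the order $n\log n$ is optimal, that no constant below $2$ can replace $3$, and that the failure probability cannot be pushed below $(3n)^{-3n}$.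
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

There are $n$ items with real values $x_1,\dots,x_n$. The values are fixed before the algorithm starts and are never revealed to it. We identify an item with its value, so that ``$x\le y+1$'' is a statement about values; items with equal values remain different items and are counted separately. The algorithm has access to the items only through a comparator: it queries a pair $\{x,y\}$ and is told which of the two is larger. If $|x-y|>1$, the answer is correct. If $|x-y|\le1$, the answer is arbitrary. An \emph{adversary} consists of the values together with a rule for these arbitrary answers. The rule may be adaptive: an answer may depend on the values and on everything that has happened so far, including the random choices that the algorithm has already made, but not on random bits that have not yet been drawn. A repeated query may be answered differently. The cost, or time, of an algorithm is the number of its queries.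

We write $x\prec y$ for ``a query $\{x,y\}$ was answered: $y$ is larger'', and we say that $y$ \emph{beats} $x$ and that $x$ \emph{loses to} $y$. All that we shall use about the answers is
\begin{equation}\label{eq:F}
x\prec y\ \Longrightarrow\ x\le y+1 ,
\end{equation}
together with its contrapositive: if $x>y+1$, then $x$ beats $y$ whenever the two are compared.

An ordering of the items is a \emph{$k$-approximate sorting} if $x\le y+k$ whenever $x$ appears before $y$. The comparator has resolution $1$, and $k$ measures, in units of this resolution, how much order is lost. For two items one query gives $k=1$, and no $k<1$ can be guaranteed, since the values $(0,1)$ and $(1,0)$ permit the same answers. For three items the adversary can answer in a cycle, and this rules out every $k<2$ (Theorem~\ref{thm:lower}(a)). On the other hand, $k=2$ is always attainable by querying all $\binom n2$ pairs (Lemma~\ref{lem:rr}). So a constant loss is unavoidable and a constant loss is possible, and what remains is the number of comparisons.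

We say that a randomized algorithm finds a \emph{constant-approximate sorting with high probability in $O(n\log n)$ time} if there is an absolute constant $k$ and the algorithm has a tunable parameter $c$ such that for every constant $r>0$ some choice $c=c(r)$ has two properties: against every adversary the output is a $k$-approximate sorting with probability at least $1-n^{-r}$, and the algorithm makes at most $C_r\,n\log n$ comparisons, where $C_r$ may depend on $r$ but not on $n$. The constant $k$ must not depend on $r$. The following question comes from \cite{Trevisan}.

\begin{quote}
Is there an algorithm that finds a constant-approximate sorting with high probability in $O(n\log n)$ time?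
\end{quote}

Three facts are known. The naive lower bound for sorting is $\Omega(n\log n)$ comparisons. There is a randomized algorithm that finds a constant-approximate sorting with high probability, in the sense above, with $O(n\log^2n)$ comparisons. And Ajtai, Feldman, Hassidim and Nelson proved that for each fixed $k$ there is $\varepsilon(k)>0$ such that every deterministic algorithm producing a $k$-approximate sorting, or a $k$-approximate selection, requires $\Omega(n^{1+\varepsilon(k)})$ comparisons; we refer to the statement on sorting as the \emph{deterministic lower bound}.

One may well guess that the answer is no. A divide-and-conquer scheme has order $\log n$ levels, so a budget of $n\log n$ leaves a constant number of comparisons per item and level. A test that compares an item with a random sample and errs with probability $n^{-r}$ calls for a sample of order $\log n$, and running such a test on every item at every level costs $n\log^2n$. The answer is nevertheless yes, because the expensive tests are needed only when a constant fraction of the items lie so close together that they require no further sorting.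

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ and, for all $n\ge2$ and $\omega\in(0,1)$, a randomized algorithm that always makes at most $C\,n\ln(n/\omega)$ comparisons and, against every adversary, outputs a $3$-approximate sorting with probability at least $1-\omega$.
\end{theorem}

With $\omega=n^{-r}$, that is, with the parameter $c=r$, the cost is at most $C(r+1)\,n\ln n$, and $k=3$ does not depend on $r$. This answers the question in the affirmative.

\begin{corollary}\label{cor:selection}
Let $y_1,\dots,y_n$ be the output of the algorithm of Theorem~\ref{thm:main} and let $v_i$ be the $i$-th smallest value. With probability at least $1-\omega$ we have $|y_i-v_i|\le3$ for all $i$ simultaneously.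
\end{corollary}

\begin{proof}
Suppose that the output is a $3$-approximate sorting. The $i$ items $y_1,\dots,y_i$ are at most $y_i+3$, so $v_i\le y_i+3$. The $n-i+1$ items $y_i,\dots,y_n$ are at least $y_i-3$, and $v_i$ is the $(n-i+1)$-th largest value, so $v_i\ge y_i-3$.
\end{proof}

\begin{theorem}\label{thm:lower}
\begin{itemize}
\item[(a)] For $k<2$ and $n\ge3$, no randomized algorithm, with any number of comparisons, outputs a $k$-approximate sorting with probability greater than $2/3$ against every adversary.
\item[(b)] For every fixed $k$, a randomized algorithm that outputs a $k$-approximate sorting with probability at least $1/2$ against every adversary makes at least $\log_2(n!)-1=\Omega(n\log n)$ comparisons in the worst case.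
\item[(c)] For every fixed $k$, a randomized algorithm that fails to output a $k$-approximate sorting with probability less than $(3n)^{-3n}$ against every adversary makes $\Omega(n^{1+\varepsilon(k)})$ comparisons in the worst case, where $\varepsilon(k)$ is the exponent of the deterministic lower bound.
\end{itemize}
\end{theorem}

Thus the order $n\log n$ is optimal, the optimal constant $k$ for high-probability sorting in $O(n\log n)$ time lies in $[2,3]$, and high probability cannot be strengthened to certainty or near certainty. We do not determine whether some $k\in[2,3)$ is attainable in $O(n\log n)$ time.

Section~\ref{sec:tools} collects the tools and Section~\ref{sec:clusters} works out the instance that dictates the design. The algorithm is given in Section~\ref{sec:alg} and analyzed in Sections \ref{sec:cost}--\ref{sec:correct}. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}.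

\section{Cuts, tournaments and samples}\label{sec:tools}

The relation $\prec$ is far from transitive. For the values $x_i=-i$ the answers $x_1\prec x_2\prec\dots\prec x_n$ are legal, although $x_1=x_n+(n-1)$. An algorithm must therefore never rely on a long chain of answers. The way out is to compare both items of a pair with a common reference value.

\begin{definition}\label{def:cut}
Let $W$ be a set of items and $v$ a real number. A \emph{cut of $W$ at $v$} is an ordered partition $W'\mid W''$ of $W$ such that $x\le v+1$ for all $x\in W'$ and $y\ge v-1$ for all $y\in W''$.
\end{definition}

If $W'\mid W''$ is a cut, then $x\le y+2$ for $x\in W'$ and $y\in W''$. When a set is divided by successive cuts, each pair of items is separated by at most one of them, so these errors do not accumulate.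

The basic cut comes from a \emph{pivot}. Let $p$ be an item, in $W$ or not, that has been compared with all of $W\setminus\{p\}$. By \eqref{eq:F} the items that lost to $p$ are at most $p+1$ and those that beat $p$ are at least $p-1$, so the ordered partition
\[
\{x\in W\setminus\{p\}: x\prec p\}\ \mid\ W\cap\{p\}\ \mid\ \{x\in W\setminus\{p\}: p\prec x\}
\]
arises from two cuts at $p$. Consequently quicksort, with any choice of pivots, always outputs a $2$-approximate sorting. Its weakness is the cost: if all values are equal, the adversary lets every pivot lose all its comparisons, and quicksort makes $(n-1)+(n-2)+\dots+1=\binom n2$ queries on an instance for which every order is correct.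

Querying each pair of a set once produces a \emph{tournament}: for each pair of vertices, one beats the other. A tournament on $s\ge 1$ vertices has $\binom s2$ wins in total, so some vertex has at least $(s-1)/2$ wins, and likewise some vertex has at least $(s-1)/2$ losses.

\begin{lemma}[round robin]\label{lem:rr}
Query each pair of a set of $s$ items once and order the items by increasing number of wins. The result is a $2$-approximate sorting, obtained with $\binom s2$ queries.
\end{lemma}

\begin{proof}
Let $x>y+2$. Then $x$ beats $y$. If $y$ beats an item $z$, then $z\le y+1<x-1$, so $x$ beats $z$ as well. Hence $x$ has strictly more wins than $y$ and comes after $y$.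
\end{proof}

\begin{lemma}\label{lem:central}
In every tournament on $s\ge1$ vertices some vertex has at least $(s-2)/4$ wins and at least $(s-2)/4$ losses.
\end{lemma}

\begin{proof}
Let $X$ be the set of vertices with fewer than $(s-2)/4$ wins. If $X\ne\emptyset$, some vertex of $X$ has at least $(|X|-1)/2$ wins inside $X$, so $(|X|-1)/2<(s-2)/4$, that is, $|X|<s/2$; this also holds if $X=\emptyset$. Exchanging wins and losses, fewer than $s/2$ vertices have fewer than $(s-2)/4$ losses. Some vertex lies in neither set.
\end{proof}

The only probabilistic tool is Hoeffding's inequality, in the following form.

\begin{lemma}[{\cite[Theorems 1--2 and Section 6]{Hoeffding}}]\label{lem:hoeffding}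
Let $S$ be a finite nonempty set, $B\subset S$ and $\delta>0$. Draw $T$ elements of $S$ uniformly at random, either independently or without replacement. Then the fraction of draws that fall in $B$ differs from $|B|/|S|$ by more than $\delta$ with probability at most $2e^{-2\delta^2T}$.
\end{lemma}

\section{Two clusters}\label{sec:clusters}

An unbalanced pivot carries information if the pivot is chosen well. Draw a random sample $R$ of a set $U$, play the tournament on $R$, and let $p$ be the vertex of Lemma~\ref{lem:central}. Suppose that $p$, compared with all of $U$, loses to almost every item. Then almost every item is at least $p-1$. But about a quarter of the sample lost to $p$ and is at most $p+1$, so about a quarter of $U$ lies in $[p-1,p+1]$, at the bottom of the range of values. If instead $p$ beats almost every item, a quarter of $U$ is clustered at the top. Repeating this on the rest of the sample a constant number of times, we either meet a balanced pivot or learn that nearly all of $U$ consists of a bottom cluster and a top cluster. We do not learn which item is in which cluster, nor how far apart the clusters are. The following idealized instance shows that this is a real difficulty, and how to resolve it.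

\begin{example}\label{ex:clusters}
Let $Z$ consist of $M$ items, $aM$ of value $0$ (\emph{low}) and $(1-a)M$ of value $t\ge0$ (\emph{high}), with $0<a<1$. If $t$ is large, the clusters must be separated; if $t\le1$, they may be indistinguishable, but then every order is good.

\emph{Pivots do not help.} Let every low pivot lose all its comparisons and every high pivot win all its comparisons. This is legal for every $t\ge0$, because $0\le x+1$ and $x\le t+1$ for all $x\in Z$. However many pivots are used, all other items have the same record: they beat the low pivots and lose to the high ones. The adversary can do this because the losses forced by the wins of a low item all fall on pivots.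

\emph{Counting wins inside $Z$ helps.} Query one edge for every ordered pair $(x,z)$ with $x\ne z$ and give the winner one win; give each item one further win for the loop $(x,x)$. Let $w(x)$ be the number of wins of $x$ and let $D=\{x:w(x)<2aM\}$. Suppose $t>1$. A high item wins its $2aM$ edges to low items, so it is not in $D$. The low items win only edges between two low items, of which there are $(aM)^2$ including loops, each giving one win. Their average number of wins is $aM$, so at most half of them reach $2aM$. Thus $D$ consists of low items and contains at least half of them. Conversely, if $|D|<aM/2$, then $t\le1$.

Take $M=4$ and the values $0,0,t,t$, so that the threshold is $2aM=4$. For $t>1$ each high item has at least $4$ wins, while the two low items share four wins: their two loops and the two edges between them. Each has at most $3$, and $D$ is exactly the low cluster. For $t\le1$ the adversary may split the two edges of every pair evenly; then each item has $1+3=4$ wins, $D$ is empty, and one correctly concludes that $t\le1$.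
\end{example}

In both outcomes a constant fraction of $Z$ is identified as lying in a short interval: either $D$ or all of $Z$. The test uses the edges only through the number of neighbors that each item has in the low cluster. It therefore survives if the $M^2$ ordered pairs are replaced by the pairs $(x,\sigma_i(x))$ for $T=O(\log n)$ random permutations $\sigma_i$. This costs $TM$ queries, which are charged to the items that are retired; each item is retired once, so the total charge is $O(n\log n)$.

\section{The algorithm}\label{sec:alg}

Fix $n\ge2$ and $\omega\in(0,1)$, and put
\[
\Lambda=\ln\frac n\omega,\quad \delta=\frac1{400},\quad h=21,\quad \varepsilon=\frac{\delta}{2h}=\frac1{16800},\quad T=\lceil480000\,\Lambda\rceil,\quad m_0=2T .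
\]
Here $\delta$ is the accuracy to which fractions are estimated, $T$ is the sample size that achieves it, $h$ bounds the number of pivots tried in one call, and $\varepsilon$ is the threshold below which a pivot counts as unbalanced. Since $\Lambda\ge\ln2$, we have $T\ge16800=1/\varepsilon$, so $m_0\ge2/\varepsilon$.

The algorithm is a recursive procedure $\mathrm{Sort}(U)$, started on the set of all items; we write $m=|U|$. If $m\le m_0$, the call is a \emph{base call} and orders $U$ by round robin. Otherwise it is a \emph{nonbase call}: by Steps 1--5 below it divides $U$ into an ordered list of \emph{blocks}, each declared \emph{open} or \emph{closed}, and outputs the blocks one after another, each open block $B$ in the order $\mathrm{Sort}(B)$ and each closed block in an arbitrary order.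

\begin{lemma}\label{lem:framework}
Suppose that in every nonbase call
\begin{itemize}
\item[(A)] the list of blocks arises from $U$ by successive cuts, and
\item[(B)] the values in each closed block lie in an interval of length at most $3$.
\end{itemize}
Then the output is a $3$-approximate sorting.
\end{lemma}

\begin{proof}
Let $x$ appear before $y$, and consider the last call whose set contains both. If it is a base call, then $x\le y+2$ by Lemma~\ref{lem:rr}. Otherwise $x$ and $y$ are not in a common open block. If they are in a common closed block, then $x\le y+3$ by (B). If they are in different blocks, one of the cuts put $x$ on the left and $y$ on the right, so $x\le y+2$.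
\end{proof}

We describe a nonbase call and record along the way the facts that hold whatever the random draws and the answers are.

\subsection*{Step 1: a sample}
Draw a uniformly random $T$-subset $R\subset U$ and query each pair of $R$ once. We call the result the \emph{$R$-tournament}.

\subsection*{Step 2: the search for a balanced pivot}
Set $A:=R$. While $|A|>\delta T$, play the following round. Choose $p\in A$ as in Lemma~\ref{lem:central} for the $R$-tournament restricted to $A$. Query $p$ against all of $U\setminus\{p\}$, and let $U_p^-$ and $U_p^+$ be the sets of items that lose to $p$ and beat $p$ in these new queries.
\begin{itemize}
\item If $|U_p^-|\ge\varepsilon m$ and $|U_p^+|\ge\varepsilon m$, the call ends with the blocks $U_p^-\mid\{p\}\mid U_p^+$, where $\{p\}$ is closed and the other two are open.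
\item Otherwise, if $|U_p^-|<\varepsilon m$, call $p$ a \emph{low pivot}, and remove from $A$ the item $p$ and all items of $A$ that lose to $p$ in the $R$-tournament.
\item Otherwise $|U_p^+|<\varepsilon m$. Call $p$ a \emph{high pivot}, and remove from $A$ the item $p$ and all items of $A$ that beat $p$ in the $R$-tournament.
\end{itemize}
A round that does not end the call removes at least $1+(|A|-2)/4\ge|A|/4$ items, whichever label the adversary's answers produce; this is the purpose of Lemma~\ref{lem:central}. Since $(4/3)^7=16384/2187>7.4$ and $7.4^3>400$, we have $(3/4)^{21}<\delta$, so there are at most $h=21$ rounds.

Suppose that the loop ends without a balanced pivot. Let $R_L$ and $R_H$ be the sets of items removed from $A$ in the rounds of low and of high pivots, and put $a=|R_L|/T$ and $b=|R_H|/T$, so that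
\[
1-\delta\le a+b\le1 .
\]
Let $\lambda$ be the largest value of a low pivot ($-\infty$ if there is none) and $\eta$ the smallest value of a high pivot ($+\infty$ if there is none). The algorithm knows $a$ and $b$ but not $\lambda$ and $\eta$. An item of $R_L$ is a low pivot or lost to one, and an item of $R_H$ is a high pivot or beat one, so by \eqref{eq:F}
\begin{equation}\label{eq:R}
x\le\lambda+1\quad(x\in R_L),\qquad x\ge\eta-1\quad(x\in R_H).
\end{equation}

\subsection*{Step 3: trimming}
The few items that lost to a low pivot or beat a high pivot may be far from the clusters, so we cut them off, using the answers of Step 2 and no new queries. Set $W:=U$ and go through the pivots in turn. For a low pivot $p$, split $W$ as $W\cap U_p^-\mid W\cap\{p\}\mid W\cap U_p^+$ and continue with $W:=W\cap U_p^+$. For a high pivot $p$, split $W$ in the same way and continue with $W:=W\cap U_p^-$. The parts that are cut off become blocks, to the left of $W$ for a low pivot and to the right of $W$ for a high pivot. The part $W\cap\{p\}$, which is empty if $p$ was cut off earlier, is closed; the other part has fewer than $\varepsilon m$ items and is open.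

Let $V$ be the final $W$ and $N=|V|$. Since $\varepsilon m\ge1$, at most $h(\varepsilon m+1)\le2h\varepsilon m=\delta m$ items were cut off, so
\begin{equation}\label{eq:N}
|U\setminus V|\le\delta m,\qquad N\ge(1-\delta)m\ge T .
\end{equation}
Every item of $V$ beat all low pivots and lost to all high pivots, so
\begin{equation}\label{eq:V}
\lambda-1\le x\le\eta+1\qquad(x\in V).
\end{equation}
If $R$ represents $U$ well, then \eqref{eq:R} and \eqref{eq:V} say that about a fraction $a$ of $V$ lies in $[\lambda-1,\lambda+1]$ and about a fraction $b$ lies in $[\eta-1,\eta+1]$. This is the instance of Example~\ref{ex:clusters}, except that the clusters have width $2$ and a few items lie in neither.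

\subsection*{Orientation}
The test of Example~\ref{ex:clusters} extracts part of the low cluster, and it needs this cluster to be large compared with the errors of order $\delta$. We describe Steps 4 and 5 for the case $a\ge b$, in which
\[
a\ge(1-\delta)/2=0.49875
\]
and $\lambda$ is finite. If $a<b$, the two steps are run on the mirror image of $V$, with all answers reversed and all values negated, and the resulting blocks of $V$ are listed in reverse order. The mirror image satisfies \eqref{eq:F}, because $y\le x+1$ means $-x\le-y+1$. It exchanges low and high pivots and replaces $(a,\lambda,b,\eta)$ by $(b,-\eta,a,-\lambda)$, under which \eqref{eq:R} and \eqref{eq:V} are preserved. A cut at $v$ of the mirror image, read backward, is a cut at $-v$, and lengths of intervals do not change. So it suffices to analyze the case $a\ge b$.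

\subsection*{Step 4: cuts at sample quantiles}
This step narrows the clusters from width $2$ to width $1$; Remark~\ref{rem:five} shows what is lost without it. We want a value $q^-$ such that about a fraction $a$ of the items is at most $q^-$ and, after a cut, all remaining items are at least $q^--1$. A sample quantile slightly below level $a$ has the first property. We cannot identify it, but we can cut at it by counting.

Draw a fresh uniformly random $T$-subset $P\subset V$. For every $x\in V$ and every $p\in P\setminus\{x\}$ make one query $\{x,p\}$ and enter it in the record of $x$ (a pair inside $P$ is queried once for each of its two records). Let $j^-=\lceil(a-3\delta)T\rceil$ and let $q^-$ be the $j^-$-th smallest value in $P$. If $b>3\delta$, let $j^+=\lceil(b-3\delta)T\rceil$ and let $q^+$ be the $j^+$-th largest value in $P$; if $b\le3\delta$, let $q^+=+\infty$. The ranks $j^\pm$ lie in $\{1,\dots,T\}$ and are known to the algorithm; the values $q^\pm$ are not. Define, in terms of the records: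
\begin{itemize}
\item $V^-$, the set of $x\in V$ that lose to at least $T-j^-+1$ elements of $P$, where an $x\in P$ counts as losing to itself;
\item $V^+$, for $b>3\delta$, the set of $x\in V\setminus V^-$ that beat at least $T-j^++1$ elements of $P$, where an $x\in P$ counts as beating itself; and $V^+=\emptyset$ for $b\le3\delta$;
\item $Z=V\setminus(V^-\cup V^+)$ and $M=|Z|$.
\end{itemize}
Split $V$ as $V^-\mid Z\mid V^+$ and declare $V^-$ and $V^+$ closed. If $M\le(1-\delta)N$, declare $Z$ open and end the call. Otherwise go to Step 5.

\begin{lemma}\label{lem:quantile}
The partition $V^-\mid Z\cup V^+$ is a cut at $q^-$. If $b>3\delta$, then $Z\mid V^+$ is a cut at $q^+$. In all cases $Z\subset[q^--1,\,q^++1]$.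
\end{lemma}

\begin{proof}
Let $x\in V^-$. Then $x\le p+1$ for at least $T-j^-+1$ elements $p\in P$. Since $(T-j^-+1)+j^->T$, one of them is among the $j^-$ smallest elements of $P$, so $x\le q^-+1$. Let $x\in V\setminus V^-$. Then $x$ has at most $T-j^-$ losses, itself included, so it beats at least $j^-$ elements of $P\setminus\{x\}$. At most $j^--1$ elements of $P$ are smaller than $q^-$, so $x$ beats some $p\ge q^-$, and $x\ge q^--1$.

Let $b>3\delta$. An item $x\in V^+$ satisfies $x\ge p-1$ for at least $T-j^++1$ elements $p\in P$, one of which is among the $j^+$ largest, so $x\ge q^+-1$. An item $x\in Z$ has at most $T-j^+$ wins, itself included, so it loses to at least $j^+$ elements of $P\setminus\{x\}$. At most $j^+-1$ elements of $P$ exceed $q^+$, so $x$ loses to some $p\le q^+$, and $x\le q^++1$. For $b\le 3\delta$ the upper bound on $Z$ is empty.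
\end{proof}

\subsection*{Step 5: counting wins in a random regular graph}
Step 4 removed almost nothing, as the adversary of Example~\ref{ex:clusters} can arrange, so we run the test of that example on $Z$. Draw $T$ independent uniformly random permutations $\sigma_1,\dots,\sigma_T$ of $Z$. Each pair $(i,x)$ with $1\le i\le T$ and $x\in Z$ is an \emph{edge} with tail $x$ and head $\sigma_i(x)$. If $\sigma_i(x)\ne x$, query $\{x,\sigma_i(x)\}$ and give the winner one win; if $\sigma_i(x)=x$, give $x$ one win. Let $w(x)$ be the total number of wins of $x$, and put
\[
\theta=2T(a-6\delta),\qquad D=\{x\in Z:w(x)<\theta\}.
\]
If $|D|\ge M/8$, split $Z$ as $D\mid Z\setminus D$ with $D$ closed and $Z\setminus D$ open. Otherwise declare all of $Z$ closed. The call ends.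

\section{The number of comparisons}\label{sec:cost}

\begin{proposition}\label{prop:cost}
For all values, answers and random draws, the algorithm makes at most $n$ nonbase calls and at most $C\,n\Lambda$ queries, where $C$ is an absolute constant.
\end{proposition}

\begin{proof}
Put $\rho=1-\varepsilon$. Every open block of a nonbase call on $m$ items has at most $\rho m$ items. Indeed, after a balanced pivot $|U_p^-|+|U_p^+|=m-1$ and both sets have at least $\varepsilon m$ items; the open blocks of Step 3 have fewer than $\varepsilon m$ items; an open $Z$ has $M\le(1-\delta)N\le\rho m$ items; and an open $Z\setminus D$ has at most $\frac78M$ items.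

Say that a nonbase call on $m$ items has \emph{class} $i\ge0$ if $\rho^{i+1}n<m\le\rho^in$. A descendant of a call of class $i$ has at most $\rho^{i+1}n$ items, so of two calls of the same class neither is a descendant of the other, and their sets are disjoint. Hence the calls of class $i$ have total size at most $n$, and there are at most $\rho^{-(i+1)}$ of them. A class $i$ that occurs satisfies $\rho^in>m_0$. Let $I$ be the largest such $i$. Then $I\le\ln n/\ln(1/\rho)\le\ln n/\varepsilon$, so there are at most $\ln n/\varepsilon+1$ classes, and the number of nonbase calls is at most
\begin{equation}\label{eq:calls}
\sum_{i=0}^{I}\rho^{-(i+1)}\le\frac{\rho^{-(I+1)}}{1-\rho}\le\frac n{m_0}\cdot\frac1{\rho(1-\rho)}\le\frac{2n}{\varepsilon m_0}\le n .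
\end{equation}
We now add up the queries.

\emph{Base calls} have disjoint sets, and a base call on $m$ items costs at most $m\,m_0/2$. The total is at most $nm_0/2=nT$.

\emph{Step 1} costs at most $T^2/2$ per call. By \eqref{eq:calls} the total is at most $\frac{2n}{\varepsilon m_0}\cdot\frac{T^2}2=\frac{nT}{2\varepsilon}$.

\emph{Step 2} costs at most $hm$ per call, hence at most $hn$ per class and at most $hn(\ln n/\varepsilon+1)$ in total. Step 3 makes no queries.

\emph{Steps 4 and 5} cost at most $TN+TM\le2Tm$ per call. Summing this over classes would give $n\log^2n$; instead we charge it to closed blocks. A call that reaches Step 4 puts at least $\delta m/2$ items into closed blocks. If $M\le(1-\delta)N$, then $|V^-\cup V^+|\ge\delta N\ge\delta(1-\delta)m\ge\delta m/2$ by \eqref{eq:N}. Otherwise Step 5 closes $D$ or $Z$, in either case at least $M/8\ge(1-\delta)^2m/8\ge\delta m/2$ items. An item enters a closed block at most once, so the sizes $m$ of these calls add up to at most $2n/\delta$, and the total is at most $4Tn/\delta$.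

Finally $\ln n\le\Lambda$, $1\le\Lambda/\ln2$ and $T\le480000\Lambda+1\le(480000+1/\ln2)\Lambda$, so each of the four totals is at most an absolute constant times $n\Lambda$.
\end{proof}

\section{Good draws}\label{sec:good}

The values $\lambda,\eta,q^\pm$ depend on the samples and on answers given after the samples were drawn, so we cannot apply Lemma~\ref{lem:hoeffding} to them directly. We therefore define events that hold uniformly over all thresholds and mention no answer given after the draw in question.

A nonempty subset $S'$ of a finite set of items $S$ is \emph{representative} of $S$ if for every real $v$ the fractions of $S$ and of $S'$ that lie in $(-\infty,v]$ differ by at most $\delta$. Since $S$ is finite, $(-\infty,v)$ contains the same items as $(-\infty,v']$ for $v'$ slightly below $v$; passing to complements, the fractions in $[v,\infty)$ differ by at most $\delta$ as well. In particular the notion is invariant under negating all values. For $L\subset Z$, the permutations $\sigma_1,\dots,\sigma_T$ of $Z$ are \emph{regular for $L$} if for every $x\in Z$ both numbers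
\[
\#\{i:\sigma_i(x)\in L\}\qquad\text{and}\qquad\#\{i:\sigma_i^{-1}(x)\in L\}
\]
lie between $T(|L|/M-\delta)$ and $T(|L|/M+\delta)$. A nonbase call is \emph{good} if
\begin{itemize}
\item[(E1)] $R$ is representative of $U$;
\item[(E2)] $P$ is representative of $V$, or Step 4 is not reached;
\item[(E3)] $\sigma_1,\dots,\sigma_T$ are regular for $L=\{x\in Z:x\le q^-\}$, or Step 5 is not reached.
\end{itemize}
In a mirrored call, $L$ refers to the mirror image.

\begin{proposition}\label{prop:good}
Against every adversary, all nonbase calls are good with probability at least $1-\omega$.
\end{proposition}

\begin{proof}
Number the nonbase calls in the order in which they start, fix $j\le n$, and consider one of the three draws of the $j$-th call. Condition on the whole history before that draw, including any random choices of the adversary. The values are fixed, and the adversary's earlier answers could not depend on the draw. So the history determines $U$ (for the draw of $R$), $V$ (for $P$), or $Z$ and $L$ (for the permutations), and the draw is uniform given the history.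

For (E1), the nonempty sets $\{x\in U:x\le v\}$ form a chain of at most $n$ sets, so by Lemma~\ref{lem:hoeffding} for sampling without replacement (E1) fails with conditional probability at most $2ne^{-2\delta^2T}$. The same holds for (E2), with $V$ and $P$. For (E3), fix $x\in Z$. The items $\sigma_1(x),\dots,\sigma_T(x)$ are independent and uniform on $Z$; so are $\sigma_1^{-1}(x),\dots,\sigma_T^{-1}(x)$, since the inverse of a uniform permutation is uniform. By Lemma~\ref{lem:hoeffding} and a union bound over $x$ and the two counts, (E3) fails with conditional probability at most $4ne^{-2\delta^2T}$.

As $2\delta^2\cdot480000=6$, we have $e^{-2\delta^2T}\le e^{-6\Lambda}=(\omega/n)^6$. So the probability that the $j$-th nonbase call exists and is not good is at most $8n(\omega/n)^6$. By Proposition~\ref{prop:cost} there are never more than $n$ nonbase calls, and summing over $j\le n$ bounds the probability of a call that is not good by $8n^2(\omega/n)^6=8\omega^6/n^4\le\omega/2$, since $n\ge2$.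
\end{proof}

This proof is the only place where we use that the adversary does not see future random bits.

\section{Good calls are correct}\label{sec:correct}

We verify (A) and (B) of Lemma~\ref{lem:framework} for a good nonbase call with $a\ge b$. The splits of Steps 2, 3 and 4 are cuts unconditionally, by Section~\ref{sec:tools} and Lemma~\ref{lem:quantile}. It remains to treat the closed blocks $V^-$, $V^+$, $D$, $Z$ and the split $D\mid Z\setminus D$.

For $V^-$ we have the lower bound $\lambda-1$ from \eqref{eq:V} and the upper bound $q^-+1$ from Lemma~\ref{lem:quantile}. They are linked because the rank $j^-$ was chosen $3\delta T$ below $aT$, which absorbs the three losses of $\delta$ in passing from $R$ to $U$ to $V$ to $P$.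

\begin{lemma}\label{lem:ends}
In a good call that reaches Step 4, $V^-\subset[\lambda-1,\lambda+2]$, and if $b>3\delta$, then $\eta$ is finite and $V^+\subset[\eta-2,\eta+1]$.
\end{lemma}

\begin{proof}
By \eqref{eq:R} at least a fraction $a$ of $R$ is at most $\lambda+1$. By (E1) at least $(a-\delta)m$ items of $U$ are at most $\lambda+1$, and by \eqref{eq:N}
\begin{equation}\label{eq:Vlow}
\#\{x\in V:x\le\lambda+1\}\ge(a-2\delta)m\ge(a-2\delta)N .
\end{equation}
By (E2) at least $(a-3\delta)T$ elements of $P$, and hence at least $j^-$, are at most $\lambda+1$. So $q^-\le\lambda+1$ and $V^-\subset[\lambda-1,q^-+1]\subset[\lambda-1,\lambda+2]$.

If $b>3\delta$, then $R_H\neq\emptyset$, so there is a high pivot and $\eta$ is finite. The same three steps for the half-line $[\eta-1,\infty)$ give at least $(b-\delta)m$ items of $U$, at least $(b-2\delta)N$ items of $V$ and at least $j^+$ elements of $P$ in it. So $q^+\ge\eta-1$ and $V^+\subset[q^+-1,\eta+1]\subset[\eta-2,\eta+1]$.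
\end{proof}

Next we show that $Z$ has two clusters of the expected sizes, now bounded by $q^-$ and $q^+$.

\begin{lemma}\label{lem:sizes}
In a good call that reaches Step 5, the sets $L=\{x\in Z:x\le q^-\}$ and $H=\{x\in Z:x\ge q^+\}$ satisfy $|L|\ge(a-5\delta)M$ and $|H|\ge(b-5\delta)M$.
\end{lemma}

\begin{proof}
Step 5 is reached only if $|V\setminus Z|<\delta N$. At least $j^-\ge(a-3\delta)T$ elements of $P$ are at most $q^-$, so by (E2) at least $(a-4\delta)N$ items of $V$ are, and $|L|\ge(a-5\delta)N\ge(a-5\delta)M$. If $b<5\delta$, the bound on $|H|$ is trivial. If $b\ge5\delta$, then $q^+$ is finite, at least $j^+\ge(b-3\delta)T$ elements of $P$ are at least $q^+$, so at least $(b-4\delta)N$ items of $V$ are, and $|H|\ge(b-5\delta)N\ge(b-5\delta)M$.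
\end{proof}

The next lemma is the robust form of Example~\ref{ex:clusters}. The new feature is the set $G$ of items just above the low cluster, whose comparisons with low items the adversary controls. When the clusters are far apart, $G$ lies between them and is therefore small.

\begin{lemma}\label{lem:degree}
Let $a\ge(1-\delta)/2$ and $a+b\ge1-\delta$. Let $Z$ be a set of $M\ge 1$ items, let $\ell\in\mathbb R$ and $u\in\mathbb R\cup\{+\infty\}$, and suppose that $L=\{x\in Z:x\le\ell\}$ and $H=\{x\in Z:x\ge u\}$ satisfy $|L|\ge(a-5\delta)M$ and $|H|\ge(b-5\delta)M$. Let $D$ be produced by Step 5 from permutations that are regular for $L$. Then
\begin{itemize}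
\item[(i)] $x\le\ell+1$ for every $x\in D$;
\item[(ii)] if $u>\ell+1$, then $|D|\ge M/8$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\alpha=|L|/M$, $F=\{x\in Z:x>\ell+1\}$ and $G=Z\setminus(L\cup F)$.

(i) Let $x\in F$. Then $x$ exceeds every element of $L$ by more than $1$, so it wins every edge that joins it to $L$. These are the edges with tail $x$ and head in $L$ and the edges with head $x$ and tail in $L$; as $x\notin L$, no edge is of both kinds. By regularity there are at least $T(\alpha-\delta)$ of each kind, so $w(x)\ge2T(\alpha-\delta)\ge2T(a-6\delta)=\theta$ and $x\notin D$.

(ii) Let $u>\ell+1$. Then $H\subset F$, and $L$, $G$, $H$ are disjoint. Using $1-b\le a+\delta$ we get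
\[
a-5\delta\le\alpha\le1-(b-5\delta)\le a+6\delta,\qquad |G|\le M-|L|-|H|\le(1-a-b+10\delta)M\le11\delta M .
\]
We bound the wins of the elements of $L$ according to the other endpoint of the edge.
\begin{itemize}
\item An edge with both endpoints in $L$, loops included, gives exactly one win. Counting by tails, regularity bounds their number by $|L|\,T(\alpha+\delta)$.
\item An edge between $L$ and $F$ is won by its endpoint in $F$.
\item Each item is the tail of $T$ edges and the head of $T$ edges, so there are at most $2T|G|\le22\delta TM=|L|\,T\cdot22\delta/\alpha$ edges between $L$ and $G$.
\end{itemize}
Hence $\sum_{x\in L}w(x)\le|L|\,T(\alpha+\delta+22\delta/\alpha)$. At most $\sum_{x\in L}w(x)/\theta$ elements of $L$ have $w(x)\ge\theta$ (Markov's inequality), so their fraction in $L$ is at most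
\[
\frac{\alpha+\delta+22\delta/\alpha}{2(a-6\delta)}\le\frac{a+7\delta+22\delta/(a-5\delta)}{2a-12\delta}.
\]
Insert $\delta=0.0025$ and $a\ge0.49875$. Then $a-5\delta\ge0.48625$ and $22\delta/(a-5\delta)\le0.055/0.48625<0.1132$, so the fraction is at most
\[
\frac{a+0.0175+0.1132}{2a-0.03}=\frac12+\frac{0.1457}{2a-0.03}\le\frac12+\frac{0.1457}{0.9675}<\frac12+\frac16=\frac23 .
\]
The term $\frac12$ is the value in Example~\ref{ex:clusters}; the rest is the error, and it is here that $a$ must be bounded below. We conclude that $|D|\ge|L|/3\ge0.48625\,M/3>M/8$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bound on the number of comparisons is Proposition~\ref{prop:cost}. By Proposition~\ref{prop:good} and Lemma~\ref{lem:framework} it suffices to prove (A) and (B) for a good nonbase call, and by the mirror symmetry we may assume $a\ge b$ if Step 4 is reached.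

The splits of Steps 2--4 are cuts. The closed blocks of Steps 2 and 3 have at most one item, and $V^-$ and $V^+$ satisfy (B) by Lemma~\ref{lem:ends}, the set $V^+$ being empty if $b\le3\delta$. Suppose that Step 5 is reached. By Lemma~\ref{lem:sizes} and (E3), Lemma~\ref{lem:degree} applies with $\ell=q^-$ and $u=q^+$; recall from Lemma~\ref{lem:quantile} that $Z\subset[q^--1,q^++1]$.

If $|D|\ge M/8$, part (i) gives $D\subset[q^--1,q^-+1]$. So $D$ satisfies (B), and $D\mid Z\setminus D$ is a cut at $q^-$, because all of $Z$ is at least $q^--1$. If $|D|<M/8$, part (ii) gives $q^+\le q^-+1$, so the closed block $Z$ lies in $[q^--1,q^-+2]$, an interval of length $3$.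
\end{proof}

An error larger than $2$ can arise only inside the closed blocks $V^-$, $V^+$ and $Z$; cuts, base calls and the blocks $D$ lose at most $2$.

\begin{remark}\label{rem:five}
Suppose that Step 4 is skipped and Step 5 is run on $Z=V$. Lemma~\ref{lem:degree} applies with $\ell=\lambda+1$ and $u=\eta-1$, the size hypotheses following from \eqref{eq:Vlow} and its counterpart for $[\eta-1,\infty)$, but \eqref{eq:V} only gives $V\subset[\ell-2,u+2]$. Then $D\subset[\lambda-1,\lambda+2]$ and the split $D\mid V\setminus D$ loses at most $3$, while $V$ is closed only if $u\le\ell+1$, in which case it lies in $[\lambda-1,\lambda+4]$. This argument yields $k=5$. Step 4 replaces $[\ell-2,u+2]$ by $[\ell-1,u+1]$ and so brings the constant down to $3$.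
\end{remark}

\section{Lower bounds}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Single out three items $u,v,w$ and give the others the values $10,20,30,\dots$; all queries that involve one of the others are answered correctly. On the three items always answer $v\prec u$, $w\prec v$, $u\prec w$. Consider the assignments
\[
(u,v,w)=(0,1,2),\qquad(v,w,u)=(0,1,2),\qquad(w,u,v)=(0,1,2).
\]
In each of them the two pairs at distance $1$ may be answered freely, and the pair at distance $2$ is answered correctly, by $u\prec w$, $v\prec u$ and $w\prec v$ respectively. So the answers are legal for all three assignments, and the output has the same distribution under all three. For $k<2$ the item of value $2$ must not precede the item of value $0$, so correctness requires, respectively, $u$ before $w$, $v$ before $u$, and $w$ before $v$. These requirements form a cycle, and every ordering violates at least one. The three failure probabilities therefore add up to at least $1$, and one of them is at least $1/3$.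
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Assign the values $(|k|+2)i$, $1\le i\le n$, to the items by a uniformly random permutation. Any two values differ by more than $1$ and by more than $k$, so all answers are truthful and a $k$-approximate sorting must be the exact order. Let the algorithm make at most $q$ comparisons. Once its random bits are fixed, the output is determined by at most $q$ binary answers, so there are at most $2^q$ possible outputs, and the algorithm succeeds for at most $2^q$ of the $n!$ permutations. Averaging over the random bits, the success probability is at most $2^q/n!$. If it is at least $1/2$ for every permutation, then $2^q/n!\ge1/2$, that is, $q\ge\log_2(n!)-1$.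
\end{proof}

For (c) we transfer the deterministic lower bound to randomized algorithms. The difficulty is that an adversary against deterministic algorithms may in effect decide on the values at the end, whereas ours must fix them in advance. It will guess them, and the guess has to be made from a finite set. We use Zermelo's theorem: in a finite two-player game with perfect information, no chance moves and no draws, one of the players has a winning strategy, that is, a rule assigning a move to each history that wins against all play of the opponent.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(c)]
Let $D_k(n)$ be the least $q$ such that some deterministic algorithm makes at most $q$ queries and outputs a $k$-approximate sorting against every adversary, and $D_k(n)=\infty$ if there is no such $q$. The deterministic lower bound says that $D_k(n)=\Omega(n^{1+\varepsilon(k)})$. We show that a randomized algorithm that never makes more than $q<D_k(n)$ queries fails with probability at least $(3n)^{-3n}$ against some adversary.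

\emph{A finite set of value vectors.} The answer $x_i\prec x_j$ is legal exactly if $x_i\le x_j+1$, and an ordering is correct exactly if $x_i\le x_j+k$ whenever $i$ precedes $j$. Both depend on the vector $(x_1,\dots,x_n)$ only through the weak order (the order with ties) of the $3n$ numbers $x_i$, $x_i+1$, $x_i+k$. A weak order of $3n$ numbers is determined by a map that assigns to each a rank in $\{1,\dots,3n\}$, so there are at most $(3n)^{3n}$ of them. Let $\mathcal V\subset\mathbb R^n$ contain one vector for each weak order that is realized; then $|\mathcal V|\le(3n)^{3n}$.

\emph{The game.} The first player adaptively makes at most $q$ queries, which the second player answers, and then outputs an ordering. The second player then reveals a vector in $\mathcal V$, and wins if all its answers are legal for this vector and the ordering is not a $k$-approximate sorting for it. Otherwise the first player wins. A winning strategy of the first player is a deterministic algorithm with at most $q$ queries that is correct against every adversary: if the answers are legal for the true values, then they are legal for their representative in $\mathcal V$, so the output is correct for the representative and hence for the true values. As $q<D_k(n)$, there is no such strategy, and by Zermelo's theorem the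 second player has a winning strategy $\Sigma$.

\emph{The adversary.} For $\xi\in\mathcal V$ let $\Sigma_\xi$ be the adversary with values $\xi$ that answers as $\Sigma$ does as long as this is legal for $\xi$, and truthfully from then on. Fix the random bits of the algorithm. Its play against $\Sigma$ ends with a definite revealed vector $\tau\in\mathcal V$. Since $\Sigma$ wins, all its answers in this play are legal for $\tau$, so the run against $\Sigma_\tau$ coincides with this play, and its output is wrong for $\tau$. Hence for $\xi$ uniform on $\mathcal V$ and independent of the bits, the algorithm fails against $\Sigma_\xi$ with probability at least $1/|\mathcal V|$, and for some fixed $\xi$ it fails with probability at least $1/|\mathcal V|\ge(3n)^{-3n}$.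
\end{proof}

\begin{remark}\label{rem:fixed}
The proof shows that Theorem~\ref{thm:main} depends on the values being fixed in advance. If the adversary could choose them at the end, subject only to consistency with its answers, then $\Sigma$ would defeat with certainty every randomized algorithm that makes fewer than $D_k(n)$ queries.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hoeffding}
W. Hoeffding, JASA 58 (1963).

\bibitem{Trevisan}
Chris Trevisan, \emph{Sorting and Selection in Rounds with Adversarial Comparisons}, arXiv:2310.09483 (2023).

\end{thebibliography}
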